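# When two orbits meet: pairs of étale maps that stretch an ample class

## 1. Two multiplication maps on an abelian variety

Take two maps $f,g$ from a variety $X$ to itself and two starting points $P,Q$. Let $P$ run along its forward $f$-orbit and $Q$ along its forward $g$-orbit. At which pairs of times do they sit at the same point? Write
$$S=S_{f,g}(P,Q)=\{(m,n)\in\mathbb Z_{\ge0}\times\mathbb Z_{\ge0}\;:\;f^m(P)=g^n(Q)\}.$$
The hope is that $S$ consists of finitely many accidents together with finitely many coincidences that repeat in arithmetic progression. We begin with a case where this can be proved in a few lines.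

**Proposition 1.** Let $A$ be an abelian variety of positive dimension over an algebraically closed field $k$ of characteristic $0$, let $N_1,N_2\ge2$ be integers, $f=[N_1]$, $g=[N_2]$, and let $P,Q\in A(k)$ have infinite forward orbits under $f$ and $g$ respectively. If no relation $N_1^a=N_2^b$ with $a,b\ge1$ holds, then $\#S\le1$. If $N_1^a=N_2^b$ with $a,b\ge 1$ coprime, then $S$ is empty or $S=\{(m_1+a\ell,\,n_1+b\ell):\ell\ge0\}$ for some $(m_1,n_1)$.

**Proof.** A torsion point has a finite orbit under any $[N]$, so $P$ and $Q$ are not torsion. Let $M\subset A(k)$ be the subgroup generated by $P$ and $Q$, and write $\bar x$ for the image of $x$ in $M\otimes\mathbb Q$. Then $\bar P\ne0$ and $\bar Q\neq0$. If $(m,n)\in S$, then $N_1^m\bar P=N_2^n\bar Q$, so $\bar P=\rho\,\bar Q$ with $\rho=N_2^nN_1^{-m}$. Since $\bar Q\ne0$, the number $\rho$ depends only on $P,Q$. Hence all points of $S$ give the same value of $N_2^nN_1^{-m}$.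

If there is no relation $N_1^a=N_2^b$ with $a,b\ge1$, two different pairs $(m,n)$ cannot give the same value: their quotient would be a nontrivial relation $N_1^{i}=N_2^{j}$, where $i,j$ are nonzero of the same sign because $N_1,N_2>1$. So $\#S\le1$.

If $N_1^a=N_2^b=:K$ with $a,b$ coprime, then $n\log N_2-m\log N_1=\frac{\log N_1}{b}(na-mb)$, so $na-mb$ is constant on $S$, and $S$ lies in one coset of $\mathbb Z(a,b)$ in $\mathbb Z^2$. If this coset meets $\mathbb Z_{\ge0}^2$, it does so in a half-line $\{(m_0+a\ell,n_0+b\ell):\ell\ge0\}$, because $a,b>0$. Put $z_\ell=N_1^{m_0+a\ell}P-N_2^{n_0+b\ell}Q=K^\ell z_0$. If $z_\ell=0$ then $z_{\ell+1}=Kz_\ell=0$. So $\{\ell: z_\ell=0\}$ is empty or of the form $\{\ell\ge\ell_0\}$. $\blacksquare$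

The proof used three features: the variety is a group on which $f$ and $g$ act linearly, each map multiplies by one number, and the equation $N_1^m P=N_2^nQ$ has only two terms, so that a ratio is determined. What survives when $X$ is any projective variety, and $f,g$ are only known to be étale and to stretch an ample class?

## 2. One translation, and the equation $2^m+1=3^n$

Change as little as possible: let the second map have a different fixed point.

**Example 2.** Let $E$ be an elliptic curve, $x\in E(k)$ non-torsion, $f(z)=2z$, $g(z)=3z+2x$, $P=x$, $Q=0$. Then $f^m(P)=2^mx$ and, by induction, $g^n(Q)=(3^n-1)x$; both orbits are infinite. So $S$ is the solution set of $2^m+1=3^n$. For $m=0$ there is no solution, since $2$ is not a power of $3$. For $m=1$ we get $n=1$. For $m\ge2$ we have $3^n\equiv1\pmod 4$, so $n=2j$ is even and $(3^j-1)(3^j+1)=2^m$. Both factors are powers of $2$, and they differ by $2$, so they are $2$ and $4$, which gives $j=1$ and $m=3$. Hence $S=\{(1,1),(3,2)\}$.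

The ratio $2^m/3^n$ takes two values on $S$, namely $2/3$ and $8/9$, so the argument of Proposition 1 is gone. The third term has destroyed it.

The next thing a sensible person tries is size. Over $\overline{\mathbb Q}$ the square root $|x|=\hat h(x)^{1/2}$ of the Néron–Tate height of a symmetric ample divisor satisfies the triangle inequality and $|Nx|=N|x|$ for integers $N\ge 0$, and it vanishes exactly at torsion points. Consider an equation $N_1^mu=N_2^nv+w$ on an abelian variety, with $u,v$ non-torsion. Since $N_1^m,N_2^n\ge1$,
$$N_1^m|u|\le N_2^n(|v|+|w|),\qquad N_2^n|v|\le N_1^m(|u|+|w|),$$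
and therefore
$$|m\log N_1-n\log N_2|\le K \tag{1}$$
with $K$ independent of $(m,n)$. So $S$ lies in a strip. If $N_1^a=N_2^b$ with $a,b$ coprime, this is very good news: (1) bounds the integer $na-mb$, so $S$ lies on finitely many lines. On each line, $f^{m_0+a\ell}(P)=g^{n_0+b\ell}(Q)$ is a question about the maps $f^a$ and $g^b$, which stretch by the same factor. In the case of equal stretching factors there is a theorem of Bell, Ghioca and Tucker which gives the expected form of $S$.

If $N_1,N_2$ are multiplicatively independent, the approach stops exactly here. A strip around a line of irrational slope contains infinitely many lattice points once it is wide enough: for each $n$ take the $m$ closest to $n\log N_2/\log N_1$. Knowing only that $S$ is in a strip does not make it finite. In Example 2 the finiteness came from arithmetic, from divisibility by powers of $2$ and $3$.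

So we need an arithmetic input: a theorem about equations such as $3^n-2^m=1$, in which the unknowns lie in a finitely generated multiplicative group. To use it in general we must answer three questions.

* Why should $f$ and $g$ be linear in any sense, on an arbitrary projective $X$?
* The integers $N_1,N_2$ will become endomorphisms $\alpha,\beta$ of an abelian variety, with several eigenvalues each and no reason to commute. Which scalar equation do we write?
* Theorems on such equations count only solutions without vanishing subsums. What do we do about the others?

## 3. Hypotheses and statements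

"Variety" means an integral separated scheme of finite type over an algebraically closed field, here of characteristic $0$, and $d=\dim X$.

**Definition (ample $\mathbb R$-divisor).** A finite combination $\sum r_iD_i$ with $D_i$ ample Cartier divisors and real $r_i>0$. For instance, on a product $E_1\times E_2$ of elliptic curves with fiber classes $F_1,F_2$ of the two projections, $\sqrt2F_1+F_2=(\sqrt2-1)(2F_1+F_2)+(2-\sqrt2)(F_1+F_2)$ is one.

**Definition (numerical equivalence).** Two elements of $\mathrm{Pic}(X)_{\mathbb R}$ are numerically equivalent, written $\equiv$, if they have the same degree on every curve. $N^1(X)$ is $\mathrm{Pic}(X)$ modulo numerical equivalence and $\mathrm{NS}(X)$ is $\mathrm{Pic}(X)$ modulo algebraic equivalence. By the theorem of Matsusaka recalled in Section 4, the kernel of $\mathrm{NS}(X)\to N^1(X)$ is torsion, so $\mathrm{NS}(X)_{\mathbb R}=N^1(X)_{\mathbb R}$. Example: on an abelian variety $[N]^*H\equiv N^2H$ for every $H$, so the maps of Section 1 have $\delta_f=N_1^2$, $\delta_g=N_2^2$; translations act trivially up to $\equiv$, so in Example 2 the factors are $4$ and $9$.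

**Definition (multiplicative independence).** Positive reals $\delta,\delta'$ are multiplicatively independent if $\delta^i\delta'^j=1$ with $i,j\in\mathbb Z$ forces $i=j=0$. For example $4,9$ are independent, and $4,8$ are not, since $4^3=8^2$.

Put
$$c(d)=3^{4d^2}\,2^{4d+1}\exp\!\big(3(24d)^{12d}\big).$$

The question comes from Kaoru Sano, "Growth rate of ample heights and the dynamical Mordell-Lang type conjecture", arXiv:1801.02831 (2018). The answer is yes.

**Theorem A.** Let $X$ be a projective variety over $\overline{\mathbb Q}$, $H$ an ample $\mathbb R$-divisor on $X$, and $f,g:X\to X$ étale endomorphisms with $f^*H\equiv\delta_fH$, $g^*H\equiv\delta_gH$ in $\mathrm{NS}(X)_{\mathbb R}$ for some $\delta_f,\delta_g\in\mathbb R_{>1}$. Let $P,Q\in X(\overline{\mathbb Q})$ be such that the forward $f$-orbit of $P$ and the forward $g$-orbit of $Q$ are both infinite. Then $S_{f,g}(P,Q)$ is a union of finitely many sets of the form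
$$\{(a_i+b_i\ell,\;c_i+d_i\ell)\;:\;\ell\in\mathbb Z_{\ge0}\},\qquad a_i,b_i,c_i,d_i\in\mathbb Z_{\ge0}.$$

**Theorem B.** Let $k$ be an algebraically closed field of characteristic $0$, $X$ a projective variety over $k$ with $d=\dim X\ge1$, and $H_1,H_2$ ample $\mathbb R$-divisors (possibly unrelated). Let $f,g:X\to X$ be étale with $f^*H_1\equiv\delta_fH_1$, $g^*H_2\equiv\delta_gH_2$ in $\mathrm{NS}(X)_{\mathbb R}$, where $\delta_f,\delta_g>1$. Let $P,Q\in X(k)$ have infinite forward orbits under $f$, resp. $g$, and let $S=S_{f,g}(P,Q)$.

1. If $\delta_f,\delta_g$ are multiplicatively independent, then $\#S\le c(d)$.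
2. Otherwise write $\delta_f^a=\delta_g^b$ with $a,b\ge1$ coprime. Then $S$ is contained in at most $c(d)$ cosets of $\mathbb Z(a,b)$ in $\mathbb Z^2$, and $S$ is a finite union of singletons and sets $\{(m_i+s_ia\ell,\;n_i+s_ib\ell):\ell\ge0\}$ with $s_i\ge1$.
3. If $S$ is infinite, there are $r,s\ge1$ and an irreducible closed $Z\subset X$ with $\dim Z>0$, $f^r(Z)\subset Z$ and $f^r|_Z=g^s|_Z$. Conversely, if $k=\overline{\mathbb Q}$ and such $(r,s,Z)$ exist, there is $P\in Z(\overline{\mathbb Q})$ with infinite $f$- and $g$-orbits and $S_{f,g}(P,P)\supset\{(r\ell,s\ell):\ell\ge0\}$.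
4. The condition $\delta_f>1$ cannot be relaxed to $\delta_f\ge1$.

In (2), coprime $a,b$ exist: in a nontrivial relation $\delta_f^{i}\delta_g^{j}=1$ the exponents are nonzero and of opposite sign since $\delta_f,\delta_g>1$, and a common factor can be removed since both sides are positive reals.

Theorem A follows from parts (1) and (2) with $k=\overline{\mathbb Q}$ and $H_1=H_2=H$: a singleton is a set of the required form with $b_i=d_i=0$. If $\dim X=0$ no orbit is infinite and there is nothing to prove. The theorem of Bell, Ghioca and Tucker will not be used.

**Example 3 (dependent factors, finite $S$).** Let $E$ have complex multiplication by $\mathbb Z[i]$, $f=2+i$, $g=2-i$, $P=Q=x$ non-torsion. An endomorphism of $E$ of norm $\nu$ has degree $\nu$, so $\delta_f=\delta_g=5$. Since $x$ is non-torsion and nonzero elements of $\mathbb Z[i]$ have finite kernel, $f^m(x)=g^n(x)$ means $(2+i)^m=(2-i)^n$ in $\mathbb Z[i]$. By unique factorization only $(0,0)$ solves this. So (2) allows progressions but does not force them.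

## 4. The theorems we quote

* (Matsusaka; Kleiman, SGA 6, XIII, Thm 4.6) On a projective variety, a numerically trivial line bundle has a positive power that is algebraically equivalent to $0$.
* (Yau; uniqueness due to Calabi) On a compact Kähler manifold with $c_1=0$ in $H^2(\cdot,\mathbb R)$, every Kähler class contains exactly one Ricci-flat Kähler metric.
* (Bieberbach) In a discrete cocompact group of isometries of $\mathbb R^N$, the translations form a lattice of rank $N$ and have finite index.
* (Minkowski) The kernel of $GL_N(\mathbb Z)\to GL_N(\mathbb F_3)$ is torsion-free.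
* (Evertse–Schlickewei–Schmidt, Ann. of Math. 155 (2002), Thm 1.1) Let $a_1,\dots,a_N\in\mathbb C^*$ and let $\Gamma\subset(\mathbb C^*)^N$ be a subgroup of finite rank $\rho$. Then $a_1x_1+\dots+a_Nx_N=1$ has at most $\exp((6N)^{3N}(\rho+1))$ solutions $x\in\Gamma$ for which no nonempty subsum of the left side vanishes.
* (Skolem–Mahler–Lech) The zero set of a linear recurrence sequence over a field of characteristic $0$ is a finite union of singletons and progressions $\{c+e\ell:\ell\ge0\}$, $e\ge1$.

"Rank $\rho$" means $\dim_{\mathbb Q}(\Gamma\otimes\mathbb Q)=\rho$. In Example 2, $3^n-2^m=1$ is an equation $x_1-x_2=1$ in the rank-two group $\Gamma=\{(3^n,2^m):m,n\in\mathbb Z\}$, and its two terms are nonzero, and any solution has no vanishing subsum, so finiteness is immediate. The condition on subsums is necessary: $x_1+x_2+x_3=1$ has the infinitely many solutions $(2^t,-2^t,1)$ in the finite-rank group $\langle -1,2\rangle^3$, all with $x_1+x_2=0$. For the last theorem, a small example is $z_\ell=1+(-1)^\ell$, with recurrence $z_{\ell+2}=z_\ell$ and zero set the odd numbers.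

Besides these we use the Hodge–Riemann relations, Riemann existence and GAGA, basic intersection theory and, for the converse in (3) only, Weil heights.

## 5. Passing to the complex numbers

The purpose of this section is to make complex geometry available and to turn the relations $f^*H_1\equiv\delta_fH_1$, $g^*H_2\equiv\delta_gH_2$ into identities in $H^2(X,\mathbb R)$.

**Step 1: a finite certificate for the numerical equivalence.** Let $V$ be the kernel of $\mathrm{Pic}(X)\to N^1(X)$. As $\mathbb R$ is flat over $\mathbb Z$, the kernel of $\mathrm{Pic}(X)_{\mathbb R}\to N^1(X)_{\mathbb R}$ is $V\otimes\mathbb R$. By Matsusaka's theorem, for each $L\in V$ some power $L^{t}$, $t\ge 1$, is algebraically equivalent to $0$, and $L\otimes1=L^t\otimes\frac1t$. Hence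
$$f^*H_1-\delta_fH_1=\sum_js_jL_j\quad\text{in }\mathrm{Pic}(X)_{\mathbb R}, \tag{2}$$
with $s_j\in\mathbb R$ and each $L_j$ algebraically equivalent to $0$; similarly for $g,H_2$.

**Step 2: descent to a small field.** Write $H_1=\sum r_iD_i$. Identity (2) is a relation with real coefficients among the finitely many classes $D_i,f^*D_i,L_j$. By flatness it is a real combination of finitely many integral relations, each of which is an isomorphism of line bundles. So (2) is certified by finitely many algebraic data: the line bundles, these isomorphisms, and the connecting families that make each $L_j$ algebraically trivial. Together with $X,f,g,P,Q$ and the analogous data for $H_2$, everything is defined over a finitely generated extension of $\mathbb Q$ inside $k$; let $k_0\subset k$ be its algebraic closure. The real coefficients $r_i,s_j,\delta_f$ are not elements of $k$ and are simply carried along. Ampleness, étaleness, the infinitude of the orbits and the set $S$ do not change between $k_0$ and $k$.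

**Step 3: embedding.** The field $k_0$ embeds in $\mathbb C$. After base change to $\mathbb C$ all hypotheses still hold and $S$ is the same set. So in Sections 5–11 we take $k=\mathbb C$.

**Step 4: cohomology.** In an algebraic family of line bundles on $X$ over a connected base the Chern class in $H^2(X,\mathbb Z)$ is constant, so $c_1(L_j)=0$ in $H^2(X,\mathbb R)$. Hence
$$f^*[H_1]=\delta_f[H_1],\qquad g^*[H_2]=\delta_g[H_2]\qquad\text{in }H^2(X,\mathbb R). \tag{3}$$

**Step 5: the degree.** An étale endomorphism of the projective variety $X$ is quasi-finite and proper, hence finite; its image is open and closed, so it is surjective. Let $D=\deg f$. Then $(f^*H_1)^d=D\,H_1^d$, while the left side is $\delta_f^dH_1^d$, and $H_1^d>0$. So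
$$D=\deg f=\delta_f^{\,d}. \tag{4}$$

## 6. The singular locus is empty

The purpose is to show that $X$ is smooth. For curves this is a count: if $\mathrm{Sing}\,X$ is a nonempty finite set with $f^{-1}(\mathrm{Sing}\,X)=\mathrm{Sing}\,X$, then, as every fiber of $f$ has $D$ points, $\#\mathrm{Sing}\,X=D\cdot\#\mathrm{Sing}\,X$, impossible for $D=\delta_f>1$. In higher dimension we count with degrees instead of points.

**Step 6: smoothness.** Suppose $Z=\mathrm{Sing}\,X$, with reduced structure, is nonempty, and let $e=\dim Z<d$. Since $f$ is étale, $x$ is singular if and only if $f(x)$ is, so $f^{-1}(Z)=Z$ as sets. The scheme $f^{-1}(Z)$ is étale over the reduced scheme $Z$, hence reduced, so $f^{-1}(Z)=Z$ as schemes. Let $[Z]_e$ be the sum of the $e$-dimensional components of $Z$. As $f$ is finite and flat, the components of the preimage of an $e$-dimensional component of $Z$ have dimension $e$, and every $e$-dimensional component of $Z=f^{-1}(Z)$ is mapped onto one of dimension $e$. Since all multiplicities are one, $f^*[Z]_e=[Z]_e$ for flat pullback. On cycles $f_*f^*=D$ (Fulton, *Intersection Theory*, Ex. 1.7.4), so $f_*[Z]_e=D[Z]_e$.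 By the projection formula,
$$\delta_f^e\,(H_1^e\cdot[Z]_e)=(f^*H_1)^e\cdot[Z]_e=H_1^e\cdot f_*[Z]_e=D\,(H_1^e\cdot[Z]_e).$$
As $H_1$ is ample, $H_1^e\cdot[Z]_e>0$, so $\delta_f^e=D=\delta_f^d$ by (4). This contradicts $\delta_f>1$ and $e<d$. So $X$ is smooth, and $X(\mathbb C)$ is a connected compact Kähler manifold.

## 7. A metric that $f$ stretches must be flat

We now look for linearity. For a smooth curve, Riemann–Hurwitz for an étale map of degree $D>1$ reads $2\mathsf g-2=D(2\mathsf g-2)$, so the genus $\mathsf g$ is $1$ and $X$ is an elliptic curve. In general the conclusion is that $X$ is flat. The mechanism is that $f$ scales a canonical metric by the constant $\delta_f$, while a compact manifold has a largest curvature.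

Let $\omega=[H_1]$. It is a Kähler class, being a positive combination of Chern classes of ample line bundles. Let $\eta=c_1(X)$.

**Step 7: $\eta=0$ in $H^2(X,\mathbb R)$.** As $f$ is étale, $f^*T_X\cong T_X$, so $f^*\eta=\eta$. For $j\in\{1,2\}$, $j\le d$, the identity $\int f^*(\cdot)=D\int(\cdot)$ together with (3) and (4) gives
$$\delta_f^{d-j}\int\eta^j\omega^{d-j}=\int f^*(\eta^j\omega^{d-j})=\delta_f^d\int\eta^j\omega^{d-j},$$
so $\int\eta^j\omega^{d-j}=0$. If $d=1$, the case $j=1$ says $\int\eta=0$, so $\eta=0$. If $d\ge2$, the case $j=1$ says that the real $(1,1)$-class $\eta$ is primitive. On real primitive $(1,1)$-classes the Hodge–Riemann relations say $\int\eta^2\omega^{d-2}\le0$, with equality only for $\eta=0$. The case $j=2$ is this equality.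

**Step 8: $f$ is a homothety.** By Yau and Calabi, $\omega$ contains a unique Ricci-flat Kähler metric $\mathsf m$. Since $f$ is a local biholomorphism, $\delta_f^{-1}f^*\mathsf m$ is again a Ricci-flat Kähler metric, in the class $\delta_f^{-1}f^*\omega=\omega$. By uniqueness $f^*\mathsf m=\delta_f\,\mathsf m$.

**Step 9: the curvature vanishes.** Let $\kappa$ be the pointwise norm of the curvature tensor of $\mathsf m$. Replacing $\mathsf m$ by $\delta_f\mathsf m$ leaves the Levi-Civita connection and the curvature tensor of type $(1,3)$ unchanged, and multiplies the norm of such a tensor by $\delta_f^{1/2}\delta_f^{-3/2}=\delta_f^{-1}$. As $f:(X,\delta_f\mathsf m)\to(X,\mathsf m)$ is a local isometry, $\kappa(f(x))=\delta_f^{-1}\kappa(x)$. Since $f$ is surjective and $X$ is compact, taking maxima over $x$ gives $\max\kappa=\delta_f^{-1}\max\kappa$. Hence $\kappa=0$ and $\mathsf m$ is flat.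

## 8. The abelian cover and the lifts of $f$ and $g$

Here we produce an abelian variety $A$, an étale quotient map $\pi:A\to X=A/G$ with $|G|$ bounded in terms of $d$, and affine lifts of both $f$ and $g$ to the same $A$.

**Step 10: the cover.** The universal cover of $X$ is a complete simply connected flat Kähler manifold. As a Riemannian manifold it is Euclidean $\mathbb R^{2d}$, and its complex structure is parallel, hence constant. So it is $\mathbb C^d$ with a standard Hermitian metric. Let $\varpi:\mathbb C^d\to X$ be the covering map. The group $\Pi=\pi_1(X)$ acts freely, discretely and cocompactly by holomorphic isometries, that is, by elements of $\mathbb C^d\rtimes U(d)$. Let $T\subset\Pi$ be the subgroup of translations. By Bieberbach it is a lattice of rank $2d$ and of finite index. It is the kernel of the linear-part map, hence normal. Put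
$$G=\Pi/T,\qquad A=\mathbb C^d/T,\qquad \pi:A\to X=A/G.$$
The map $\pi$ is finite étale over a projective variety, so the torus $A$ is projective, i.e. an abelian variety. The fibers of $\pi$ are the $G$-orbits, and $\gamma\in G$ acts on $A$ as $\gamma(x)=\gamma_0x+t_\gamma$ with $\gamma_0\in\mathrm{Aut}(A)$ a group automorphism.

**Step 11: the size of $G$.** Conjugation by an element of $\Pi$ acts on $T$ through its linear part. As $T$ spans $\mathbb C^d$ over $\mathbb R$, an element whose linear part is trivial on $T$ is a translation. So $G\hookrightarrow GL(T)\cong GL_{2d}(\mathbb Z)$. By Minkowski, the finite group $G$ meets the kernel of reduction modulo $3$ trivially, so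
$$|G|\le|GL_{2d}(\mathbb F_3)|\le3^{4d^2}. \tag{5}$$

**Example 4 (a nontrivial $G$).** Let $E$ be an elliptic curve, $\tau\in E$ of order $2$, $\sigma(x,y)=(x+\tau,-y)$ on $E\times E$, and $X=(E\times E)/\langle\sigma\rangle$. The involution $\sigma$ has no fixed point, so $\pi$ is étale. For odd $N\ge3$ we have $N\tau=\tau$, so $[N]\sigma=\sigma[N]$, and $[N]$ descends to $f:X\to X$. As $f\pi=\pi[N]$ is étale and $\pi$ is étale and surjective, $f$ is étale. If $H$ is ample on $X$, then $\pi^*f^*H=[N]^*\pi^*H\equiv N^2\pi^*H$. For a curve $C\subset X$ we have $\pi^*L\cdot\pi^{-1}(C)=2\,L\cdot C$, so $\pi^*$ detects numerical equivalence, and $f^*H\equiv N^2H$. With $f,g$ induced by $[3],[5]$, the equation $f^m(P)=g^n(Q)$ for the images $P,Q$ of $(p_1,p_2),(q_1,q_2)$ says that one of two systems holds: $3^mp_1=5^nq_1$ and $3^mp_2=5^nq_2$; or $3^mp_1=5^nq_1+\tau$ and $3^mp_2=-5^nq_2$.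

**Step 12: lifting to $\mathbb C^d$.** Let $\varphi\in\{f,g\}$. Both $\varpi$ and $\varphi\circ\varpi$ are universal coverings of $X$, so there is a biholomorphism $F$ of $\mathbb C^d$ with $\varpi\circ F=\varphi\circ\varpi$. A map $h$ is a deck transformation of $\varphi\circ\varpi=\varpi\circ F$ if and only if $FhF^{-1}\in\Pi$, so the deck group is $F^{-1}\Pi F$. It contains $\Pi$. A fiber of $\varphi\circ\varpi$ is one orbit of $F^{-1}\Pi F$ and splits into $\deg\varphi$ fibers of $\varpi$, i.e. $\Pi$-orbits; the actions are free, so the index is $\deg\varphi$. Hence $\theta(t)=FtF^{-1}$ is an injective endomorphism of $\Pi$ whose image has finite index.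

**Step 13: $\theta(T)\subset T$.** For this we describe $T$ in group-theoretic terms. Claim:
$$T=\{x\in\Pi:\ \text{the centralizer }C_\Pi(x)\text{ has finite index in }\Pi\}.$$
If $x\in T$, then $C_\Pi(x)\supset T$ has finite index. Conversely, if $C_\Pi(x)$ has finite index, then $x$ commutes with a finite-index subgroup of $T$; the linear part of $x$ fixes this subgroup, which spans $\mathbb C^d$ over $\mathbb R$, so $x$ is a translation. This proves the claim. Now let $x\in T$. The element $\theta(x)$ commutes with $\theta(C_\Pi(x))$, which has finite index in $\theta(\Pi)$ and hence in $\Pi$. By the claim, $\theta(x)\in T$.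

**Step 14: affine lifts.** For $t\in T$ we have $F\circ t=\theta(t)\circ F$ with $\theta(t)$ a translation in $T$, so $F$ descends to a holomorphic map $A\to A$ lifting $\varphi$. Holomorphic maps of complex tori are affine. We get
$$F_A(x)=\alpha x+a_0,\quad G_A(x)=\beta x+b_0,\qquad \pi F_A=f\pi,\quad\pi G_A=g\pi,\qquad\alpha,\beta\in\mathrm{End}(A).$$
Note that $T$ and $A$ depend on $\Pi$ alone, so both maps lift to the same $A$.

## 9. Eigenvalues on circles

The purpose is to record that each of $\alpha,\beta$ is semisimple, with all eigenvalues of one absolute value. This replaces the single integers of Section 1.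

**Step 15.** The class $[\pi^*H_1]\in H^2(A,\mathbb R)$ corresponds to a Hermitian form $h$ on $\mathrm{Lie}\,A=\mathbb C^d$, positive definite since $\pi^*H_1$ is ample. From (3), $F_A^*[\pi^*H_1]=\pi^*f^*[H_1]=\delta_f[\pi^*H_1]$. Translations act trivially on cohomology, so $\alpha^*h=\delta_fh$: the map $\delta_f^{-1/2}\alpha$ is $h$-unitary. Hence $\alpha$ is diagonalizable on $\mathrm{Lie}\,A$ with all eigenvalues of absolute value $\delta_f^{1/2}$. Since $T\otimes\mathbb C\cong\mathrm{Lie}\,A\oplus\overline{\mathrm{Lie}\,A}$, the same is true on $T\otimes\mathbb C$. The minimal polynomial of the integral matrix of $\alpha$ on $T$ is monic in $\mathbb Z[x]$, and by diagonalizability its roots $\lambda_i$ are distinct. So there are at most $2d$ of them, all nonzero, with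
$$|\lambda_i|=\delta_f^{1/2}>1. \tag{6}$$
This polynomial annihilates $\alpha$ in $\mathrm{End}(A)$, because $\mathrm{End}(A)$ acts faithfully on $T$. In the same way, with $H_2$, the minimal polynomial of $\beta$ is monic integral with at most $2d$ distinct roots $\mu_j$, $|\mu_j|=\delta_g^{1/2}>1$. In particular $0$ and $1$ are not eigenvalues, so $\alpha,\beta,1-\alpha,1-\beta$ are invertible on $\mathrm{Lie}\,A$ and are isogenies of $A$.

In Example 3, $\alpha=2+i$ has on $T\otimes\mathbb C$ the two eigenvalues $2\pm i$, both of absolute value $\sqrt5$.

## 10. From points of $A$ to one scalar equation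

We now rewrite $f^m(P)=g^n(Q)$ as finitely many equations in a finitely generated group, and extract from each one scalar equation whose $\alpha$-part never vanishes.

**Step 16: the equations.** As $1-\alpha$ and $1-\beta$ are surjective, we can choose fixed points $x_0=F_A(x_0)$ and $y_0=G_A(y_0)$. Choose $p\in\pi^{-1}(P)$, $q\in\pi^{-1}(Q)$ and put $u=p-x_0$, $v=q-y_0$. Then $F_A^m(p)=x_0+\alpha^mu$ and $G_A^n(q)=y_0+\beta^nv$. As the fibers of $\pi$ are the $G$-orbits, $f^m(P)=g^n(Q)$ holds if and only if $F_A^m(p)=\gamma(G_A^n(q))$ for some $\gamma\in G$. So
$$S=\bigcup_{\gamma\in G}S_\gamma,\qquad S_\gamma=\{(m,n)\in\mathbb Z_{\ge0}^2:\ \alpha^mu=\gamma_0\beta^nv+w_\gamma\},\qquad w_\gamma=\gamma_0y_0+t_\gamma-x_0. \tag{7}$$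

**Step 17: $\alpha^mu$ is never torsion.** If $u$ were torsion of order $N$, all $\alpha^mu$ would lie in the finite group $A[N]$ and the $f$-orbit of $P$ would be finite. So $u$ is non-torsion. As $\ker\alpha^m$ is finite, $\alpha^mu$ is non-torsion for every $m\ge0$.

**Step 18: expansions in powers of eigenvalues.** Fix $\gamma$. Let $M\subset A$ be the subgroup generated by all $\alpha^mu$, all $\gamma_0\beta^nv$ and $w_\gamma$. It is finitely generated, because $\alpha$ and $\beta$ are roots of monic integral polynomials: for large $m$ the element $\alpha^mu$ is an integral combination of earlier ones, and likewise for $\gamma_0\beta^nv$ after applying the homomorphism $\gamma_0$. Let $W=M\otimes_{\mathbb Z}\mathbb C$, and let $\bar x\in W$ be the image of $x\in M$; then $\bar x=0$ if and only if $x$ is torsion. The sequences $\overline{\alpha^mu}$ and $\overline{\gamma_0\beta^nv}$ satisfy linear recurrences whose characteristic polynomials have distinct nonzero roots $\lambda_i$, resp. $\mu_j$. Hence there are $u_i,v_j\in W$ with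
$$\overline{\alpha^mu}=\sum_i\lambda_i^mu_i,\qquad\overline{\gamma_0\beta^nv}=\sum_j\mu_j^nv_j\qquad(m,n\ge0). \tag{8}$$
The two sequences are expanded separately. No common diagonalization is used, so it does not matter that $\alpha$, $\beta$ and $\gamma_0$ need not commute.

**Step 19: a good linear form.** A linear form on $W$ turns (8) into scalar sums, but a careless choice loses too much. For example, let $E$ have complex multiplication by $\mathbb Z[i]$, $\alpha=2i$, $u$ non-torsion. On the part of $W$ spanned by the independent vectors $\bar u$ and $\overline{iu}$, the form with $L(\bar u)=1$, $L(\overline{iu})=0$ gives $L(\overline{\alpha^mu})=\frac12\big((2i)^m+(-2i)^m\big)$, which vanishes for every odd $m$. For such $m$ the $\lambda$-terms cancel among themselves and carry no information about $n$. We avoid this. By Step 17 the vectors $\overline{\alpha^mu}$, $m\ge0$, are all nonzero. Each condition $L(\overline{\alpha^mu})=0$ defines a hyperplane in $W^*$, and a finite-dimensional complex vector space is not a countable union of hyperplanes. So there is $L:W\to\mathbb C$ with $L(\overline{\alpha^mu})\ne0$ for all $m\ge0$. Put $A_i=L(u_i)$,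 $B_j=L(v_j)$, $C=L(\bar w_\gamma)$. Every $(m,n)\in S_\gamma$ satisfies
$$\sum_iA_i\lambda_i^m-\sum_jB_j\mu_j^n-C=0,\qquad\sum_iA_i\lambda_i^m\ne0. \tag{9}$$

## 11. A vanishing block that crosses from the $\lambda$'s to the rest

Equation (9) may have vanishing subsums, so the theorem on multiplicative groups does not apply to it directly. The idea is to apply it to one minimal vanishing block only, chosen to contain a $\lambda$-term and some other term. The inequality in (9) guarantees such a block, and the equality of absolute values (6) means that this one block, whichever it is, already controls $(m,n)$.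

**Step 20: the block.** Let $I$ and $J$ be the sets of $\lambda$- and $\mu$-terms in (9) with nonzero coefficients, and let the symbol $0$ stand for the constant term if $C\ne0$. There are at most $4d+1$ terms. Given $(m,n)\in S_\gamma$, partition the set of terms into nonempty blocks, each with sum zero and with no proper nonempty vanishing subsum. (Split vanishing subsums until no more can be split.) If every block meeting $I$ were contained in $I$, then $I$ would be a union of blocks, or empty, and the $I$-sum would be zero, against (9). So some block $\mathcal B$ contains an $i\in I$ and an element outside $I$. For each possible such $\mathcal B$ fix one such $i$, depending only on $\mathcal B$.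

**Step 21: the equation of the block.** Dividing the block relation by minus its $i$-th term gives
$$\sum_{k\in\mathcal B\setminus\{i\}}c_kx_k=1,\qquad1\le N:=|\mathcal B|-1\le4d, \tag{10}$$
with constants $c_k\in\mathbb C^*$ depending only on $\gamma,\mathcal B$ and
$$x_k=(\lambda_k/\lambda_i)^m\ (k\in I),\qquad x_j=\mu_j^n\lambda_i^{-m}\ (j\in J),\qquad x_0=\lambda_i^{-m}.$$
A nonempty subsum on the left of (10) is, up to a nonzero factor, a proper nonempty subsum of the block, so it does not vanish. The vector $x=(x_k)$ is the value at $(m,n)$ of a homomorphism $\mathbb Z^2\to(\mathbb C^*)^N$, whose image has rank at most $2$. By Evertse–Schlickewei–Schmidt, $x$ takes at most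
$$\exp\big(3(6N)^{3N}\big)\le\exp\big(3(24d)^{12d}\big)$$
values.

**Step 22: counting triples.** Every point of $S$ belongs to at least one triple $(\gamma,\mathcal B,x)$. By (5) there are at most $3^{4d^2}$ choices of $\gamma$, then at most $2^{4d+1}$ subsets $\mathcal B$, then the number of $x$ above. So there are at most $c(d)$ triples.

**Step 23: what a triple knows.** Fix a triple.

(a) Suppose $\mathcal B$ contains some $j\in J$. Then $x$ determines $|\mu_j^n\lambda_i^{-m}|=\delta_g^{n/2}\delta_f^{-m/2}$, that is, the number $n\log\delta_g-m\log\delta_f$.

(b) Otherwise $\mathcal B\subset I\cup\{0\}$, and $0\in\mathcal B$ because $\mathcal B\not\subset I$. Then $x$ determines $\lambda_i^{-m}$, hence $m$, since $|\lambda_i|>1$. As $Q$ has infinite $g$-orbit, $n\mapsto g^n(Q)$ is injective, so $g^n(Q)=f^m(P)$ determines $n$. Such a triple contributes at most one point of $S$.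

In Example 2 the terms are $2^m$, $-3^n$ and $1$. No two of them can cancel in a solution: $2^m=3^n$ would leave $1=0$, and likewise $3^n=1$ would leave $2^m=0$, while $2^m+1>0$. So the only block is the whole set, which is case (a), and each value of $x$ gives one ratio $3^n/2^m$. Proposition 1 had a single ratio; now there is a finite list of ratios.

**Step 24: proof of (1).** If $\delta_f,\delta_g$ are multiplicatively independent, $\log\delta_f$ and $\log\delta_g$ are linearly independent over $\mathbb Q$, so in case (a) the number $n\log\delta_g-m\log\delta_f$ determines $(m,n)$. Each triple contributes at most one point, so $\#S\le c(d)$. $\blacksquare$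

**Step 25: the cosets in (2).** Let $\delta_f^a=\delta_g^b$ with $a,b\ge1$ coprime. Then
$$n\log\delta_g-m\log\delta_f=\frac{\log\delta_f}{b}\,(na-mb),$$
so in case (a) the value $na-mb$ is determined, and since $\gcd(a,b)=1$ the integral points with a given value form a coset of $\mathbb Z(a,b)$. In case (b) there is at most one point. So $S$ lies in at most $c(d)$ cosets of $\mathbb Z(a,b)$.

**Step 26: a recurrence along each coset.** It remains to find $S$ inside one such coset meeting $\mathbb Z_{\ge0}^2$. As $a,b>0$, the intersection is $\{(m_0+a\ell,n_0+b\ell):\ell\ge0\}$ for some $(m_0,n_0)$. For $\gamma\in G$ such a point lies in $S_\gamma$ if and only if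
$$z_\ell:=\alpha^{m_0+a\ell}u-\gamma_0\beta^{n_0+b\ell}v-w_\gamma$$
is zero in $M$. Let $\chi_{\alpha^a},\chi_{\beta^b}$ be the characteristic polynomials of $\alpha^a,\beta^b$ on $T$; they are monic and integral. By Cayley–Hamilton and the faithfulness of the action on $T$, $\chi_{\alpha^a}(\alpha^a)=0$ and $\chi_{\beta^b}(\beta^b)=0$ in $\mathrm{End}(A)$. Therefore, as polynomials in the shift $\ell\mapsto\ell+1$, the factors $\chi_{\alpha^a}(x)$, $\chi_{\beta^b}(x)$, $x-1$ annihilate the first, second and third summand of $z_\ell$. For the second one, apply the additive map $\gamma_0$ to the recurrence of $\beta^{n_0+b\ell}v$. So $(z_\ell)$ satisfies the monic integral linear recurrence with characteristic polynomial $\chi_{\alpha^a}(x)\chi_{\beta^b}(x)(x-1)$.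

**Step 27: its zeros, and the end of (2).** Write $M\cong\mathbb Z^\kappa\oplus\Phi$ with $\Phi$ finite. Each $\mathbb Z$-coordinate of $z_\ell$ is a linear recurrence sequence over $\mathbb Q$, so by Skolem–Mahler–Lech its zero set is a finite union of singletons and progressions. The $\Phi$-component satisfies a recurrence in a finite group: each term is a function of a fixed number of previous terms, which take finitely many values together, so it is eventually periodic and its zero set has the same form. The intersection of two progressions is empty or a progression, so finite intersections of such sets again have this form. Hence $\{\ell:z_\ell=0\}$ is a finite union of singletons and progressions $\{\ell_i+s_i\ell:\ell\ge0\}$ with $s_i\ge1$. The latter correspond to sets $\{(m_i+s_ia\ell,n_i+s_ib\ell):\ell\ge0\}$ in $S_\gamma$. Taking the union over the finitely many cosets and $\gamma\in G$ proves (2), and with (1) also Theorem A. $\blacksquare$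

## 12. Infinite $S$ and a subvariety where powers of $f$ and $g$ agree

Part (3) says that progressions in $S$ have a geometric cause. An example with $Z\ne X$: let $E$ have complex multiplication by $\mathbb Z[i]$, $X=E\times E$, $f(x,y)=(5x,5y)$, $g(x,y)=(5x,(3+4i)y)$. For $H=F_1+F_2$ the sum of the two fiber classes, both $\delta$'s are $25$, as $5$ and $3+4i$ have norm $25$. On $Z=E\times\{0\}$ we have $f=g$. But $f^r=g^s$ on all of $X$ is impossible for $r,s\ge1$: it would give $5^r=5^s$, hence $r=s$, and then $5^r=(3+4i)^r$, whereas $5=(2+i)(2-i)$ and $3+4i=(2+i)^2$ have different prime factors.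

**Step 28: from a progression to $Z$.** Let $S$ be infinite. By (1) we are in the dependent case, and by (2) $S$ contains some $\{(m_0+r\ell,n_0+s\ell):\ell\ge0\}$ with $r,s\ge1$. Put $x_\ell=f^{m_0+r\ell}(P)=g^{n_0+s\ell}(Q)$. These points are pairwise distinct, because the $f$-orbit of $P$ is infinite, and $f^r(x_\ell)=x_{\ell+1}=g^s(x_\ell)$. Let $Y$ be the Zariski closure of $\{x_\ell:\ell\ge0\}$, with reduced structure. It is infinite, so $\dim Y>0$. As $f^r$ maps $\{x_\ell\}$ into itself, $f^r(Y)\subset Y$. The maps $f^r$ and $g^s$ agree on a dense subset of the reduced scheme $Y$, so $f^r|_Y=g^s|_Y$. As $f^r$ is finite, it maps each irreducible component of $Y$ of maximal dimension onto a closed irreducible set of the same dimension in $Y$, which is again a component of maximal dimension. A self-map of a finite nonempty set has a periodic element, so there are $N\ge1$ and a component $Z$ of maximal dimension with $f^{rN}(Z)=Z$. Since $Y$ is stable under $f^r|_Y=g^s|_Y$, also $f^{rN}|_Z=g^{sN}|_Z$. The triple $(rN,sN,Z)$ has the required properties.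

**Step 29: a height that grows along $f$-orbits.** For the converse let $k=\overline{\mathbb Q}$ and let $(r,s,Z)$ be given. We need a point of $Z$ with infinite orbits, and get it from heights. By Section 6 applied to $X_{\mathbb C}$, $X$ is smooth. Write $H_1=\sum r_iD_i$ with $D_i$ ample and $r_i>0$, and let $h=\sum r_ih_{D_i}$ be a Weil height for $H_1$, shifted by a constant so that $h\ge0$. Each $h_{D_i}$ is bounded below, so $h\ge r_1h_{D_1}-O(1)$. By (2) and the linearity and functoriality of heights,
$$h(f(x))=\delta_fh(x)+\sum_js_jh_{L_j}(x)+O(1)$$
with $L_j$ algebraically equivalent to $0$. By Hindry–Silverman, *Diophantine Geometry*, Thm B.5.9, the $h_{L_j}$ are bounded by a constant times the square root of $1$ plus the positive part of $h_{D_1}$, hence are $O(\sqrt{1+h})$. So there is a constant $c$ with $h(f(x))\ge\delta_fh(x)-c\sqrt{1+h(x)}$. As $\frac{\delta_f-1}2t\ge c\sqrt{1+t}$ for all large $t$, there is $B>0$ such that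
$$h(x)>B\ \Longrightarrow\ h(f(x))\ge\tfrac{1+\delta_f}2h(x)>B.$$
For such $x$ we get $h(f^m(x))\to\infty$, and the $f$-orbit of $x$ is infinite.

**Step 30: choosing $P$ in $Z$.** The height $h$ is unbounded on $Z(\overline{\mathbb Q})$. Indeed, take a projective curve in $Z$ and a finite morphism from it to $\mathbb P^1$, everything defined over a number field $K$. The points lying over $\mathbb P^1(K)$ are infinitely many and of bounded degree. By Northcott's theorem, which holds for $h$ because $h\ge r_1h_{D_1}-O(1)$ with $D_1$ ample, their heights are unbounded. Choose $P\in Z(\overline{\mathbb Q})$ with $h(P)>B$. By induction, from $f^r(Z)\subset Z$ and $f^r|_Z=g^s|_Z$, we get $f^{r\ell}(P)=g^{s\ell}(P)\in Z$ for all $\ell\ge0$. These points are distinct because the $f$-orbit of $P$ is infinite, so the $g$-orbit of $P$ is infinite as well, and $(r\ell,s\ell)\in S_{f,g}(P,P)$ for all $\ell\ge0$. $\blacksquare$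

## 13. A translation has $\delta_f=1$: the set $\{(2^n,n)\}$

**Step 31: proof of (4).** Let $E$ be an elliptic curve over $\overline{\mathbb Q}$, $x\in E(\overline{\mathbb Q})$ non-torsion, $f(z)=z+x$ and $g(z)=2z$. Both maps are étale, and for any ample $H$ we have $f^*H\equiv H$, so $\delta_f=1$, and $g^*H\equiv4H$. The orbits of $0$ under $f$ and of $x$ under $g$ are infinite, since $x$ is non-torsion. For the same reason
$$S_{f,g}(0,x)=\{(m,n):mx=2^nx\}=\{(2^n,n):n\ge0\}.$$
Suppose $\{(a_i+b_i\ell,c_i+d_i\ell):\ell\ge0\}$ lies in this set. Then $a_i+b_i\ell=2^{c_i+d_i\ell}$ for all $\ell\ge0$. If $d_i\ge1$, the right side grows exponentially and the left side at most linearly, which is impossible. So $d_i=0$, the right side is constant, and $b_i=0$. Every such set is therefore a single point, and the infinite set $S_{f,g}(0,x)$ is not a finite union of sets of the required form. $\blacksquare$
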